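\title{A spectral gap uniform in $n$ for the groups $\mathrm{SO}(n)$}

\begin{abstract}
We show that there are $k$ and $\epsilon>0$ such that every group $\mathrm{SO}(n)$, $n\ge 3$, has a symmetric set of $k$ topological generators whose averaging operator has all its eigenvalues on $L^2_0(\mathrm{SO}(n))$ below $k-\epsilon$. The generators are Kassabov's expanding generators of the alternating group together with a bounded number of block-diagonal matrices built from a fixed set in $\mathrm{SO}(1024)$. The proof combines a commutator trick, which reaches all blocks at once, with a bound of order $n^{-1/2}$ for the cosine of the angle between the invariant vectors of two subgroups $\mathrm{SO}(n/2)\times \mathrm{SO}(n/2)$ in balanced position. The result extends to all compact connected Lie groups with simple Lie algebra. It fails for the powers of a fixed group and for groups that are not semisimple.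
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a compact group with normalized Haar measure, and let $L^2_0(G)$ be the space of square-integrable functions on $G$ with integral zero. A \emph{symmetric $k$-tuple} in $G$ is a tuple $S=(s_1,\dots,s_k)$ such that $(s_1^{-1},\dots,s_k^{-1})$ is a rearrangement of it; a subset $S=S^{-1}$ with $k$ elements counts as a symmetric $k$-tuple. The operator
\[
T_Sf(x)=\sum_{s\in S}f(sx)
\]
on $L^2_0(G)$ is self-adjoint, because $S$ is symmetric, and has norm at most $k$. We say that $S$ consists of \emph{topological generators} if it generates a dense subgroup of $G$, and that $S$ has a \emph{spectral gap} if there is $\epsilon>0$ such that every eigenvalue of $T_S$ on $L^2_0(G)$ is less than $k-\epsilon$.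

The gap measures how fast a random walk forgets where it started. By the Peter--Weyl theorem $T_S$ has an orthonormal basis of eigenfunctions, so the operator $(k+T_S)/2k$ of the walk that stays put with probability $\frac12$ and otherwise moves from $x$ to $sx$, with $s\in S$ uniform, has norm at most $1-\epsilon/2k$ on $L^2_0(G)$. For a finite group, $T_S$ is the adjacency operator of a Cayley graph, and a pair $(k,\epsilon)$ that serves a whole family of groups makes these graphs a family of expanders. For an infinite group, density alone does not give a gap. On the circle $\mathrm{SO}(2)=\mathbb R/2\pi\mathbb Z$ with $S=\{\alpha,-\alpha\}$ and $\alpha/2\pi$ irrational, the eigenvalues are the numbers $2\cos(j\alpha)$, $j\ne0$, which are less than $2$ and come arbitrarily close to $2$.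

For each fixed $n\ge3$ it is known that $\mathrm{SO}(n)$ has symmetric sets of topological generators with a spectral gap. For $\mathrm{SO}(3)$ there are even examples with optimal (Ramanujan) gap, for instance the rotations of angle $\arccos(-3/5)$ about the three coordinate axes of $\mathbb R^3$ and their inverses. In the known constructions the gap deteriorates as $n\to\infty$: Sarnak's inductive construction turns a set of size $k$ in $\mathrm{SO}(n)$ with gap at least $\epsilon$ into a set of size $2k$ in $\mathrm{SO}(n+1)$ with gap at least $\epsilon/2k$. The following question is posed in \cite{BL}.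

\begin{quote}
\emph{Do there exist $k$ and $\epsilon>0$ and, for each $n\ge3$, a symmetric $k$-tuple $S$ of topological generators of $\mathrm{SO}(n)$ such that all eigenvalues of $T_S$ on $L^2_0(\mathrm{SO}(n))$ are less than $k-\epsilon$?}
\end{quote}

There are reasons to guess either way. A bounded number of elements cannot give a uniform gap in the powers $H^N$ of a fixed group $H$, by a pigeonhole argument (Proposition~\ref{prop:C} below), and $\mathrm{SO}(n)$ is a group of growing dimension that contains such powers. On the other hand $\mathrm{SO}(n)$ also contains the alternating group $\mathrm{Alt}(n)$, as permutation matrices, and the alternating groups do admit a uniform pair $(k,\epsilon)$ by a theorem of Kassabov \cite{Kas}. The second consideration wins.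

\begin{theorem}\label{thm:A}
There are $k$ and $\epsilon>0$ and, for each $n\ge3$, a symmetric set $S_n\subset \mathrm{SO}(n)$ of topological generators with $|S_n|=k$ such that all eigenvalues of $T_{S_n}$ on $L^2_0(\mathrm{SO}(n))$ are less than $k-\epsilon$.
\end{theorem}

\begin{theorem}\label{thm:B}
There are $k$ and $\epsilon>0$ such that every compact connected Lie group $G$ with simple Lie algebra has a symmetric $k$-tuple $S$ of topological generators such that all eigenvalues of $T_S$ on $L^2_0(G)$ are less than $k-\epsilon$.
\end{theorem}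

\begin{proposition}\label{prop:C}
\begin{enumerate}
\item[(i)] Let $H$ be a nontrivial compact Lie group. There is no pair $(k,\epsilon)$ with $\epsilon>0$ such that every group $H^N$, $N\ge1$, has a symmetric $k$-tuple $S$ with all eigenvalues of $T_S$ on $L^2_0(H^N)$ less than $k-\epsilon$.
\item[(ii)] A compact connected Lie group that is not semisimple has no finite symmetric set with a spectral gap.
\end{enumerate}
\end{proposition}

A uniform gap means that in a unitary representation of $\mathrm{SO}(n)$ a vector that is almost fixed by $S_n$ is close to a vector fixed by the whole group, with constants independent of $n$ (Section~\ref{sec:kazhdan}). We prove this by climbing a ladder of subgroups. Let $b=2^{10}$, let $N$ be the largest power of $2$ with $N\le n$, and let $M=N/b$. Kassabov's generators let us replace the vector by one that is exactly fixed by $\mathrm{Alt}(n)$. For such a vector, one further generator is as good as all its conjugates under $\mathrm{Alt}(n)$, and the ladder is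
\[
\mathrm{SO}(b)^M\ \subset\ \mathrm{SO}(N)\ \subset\ \mathrm{SO}(n).
\]
The first rung is reached in Section~\ref{sec:blocks}; this is where the obstruction of Proposition~\ref{prop:C}(i), proved in Section~\ref{sec:obstructions}, has to be overcome. The passage to $\mathrm{SO}(N)$ is the analytic core: Section~\ref{sec:angle} bounds the angle between two subgroups $\mathrm{SO}(n/2)\times \mathrm{SO}(n/2)$, and Section~\ref{sec:random} iterates the bound along repeated halvings of $\{1,\dots,N\}$. Section~\ref{sec:A} assembles Theorem~\ref{thm:A}, and Section~\ref{sec:B} deduces Theorem~\ref{thm:B} from it.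

\section{Almost invariant vectors}\label{sec:kazhdan}

\subsection*{Representations and projections}
A \emph{representation} of a compact group $G$ is a continuous unitary representation on a complex Hilbert space; we write $gv$ for the action. It is \emph{without invariants} if $0$ is its only invariant vector. We use the Peter--Weyl theorem in the following form: every representation is an orthogonal direct sum of finite-dimensional irreducible ones, and every irreducible representation occurs in $L^2(G)$ with the action $(gf)(x)=f(g^{-1}x)$. The invariant vectors of $L^2(G)$ are the constants, so $L^2_0(G)$ is without invariants and contains every nontrivial irreducible representation. Since $S$ is symmetric, $T_S=\sum_{s\in S}s$ in this representation. For self-adjoint operators, $R\le R'$ means $\langle Rv,v\rangle\le\langle R'v,v\rangle$ for all $v$.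

For a closed subgroup $K$, the operator $P_Kv=\int_K gv\,dg$ is the orthogonal projection onto the $K$-invariant vectors. The integral formula shows that $P_K$ preserves every subrepresentation of $G$, that $P_{hKh^{-1}}=hP_Kh^{-1}$, that $gP_K=P_Kg=P_K$ for $g\in K$, and that $P_{K_1K_2}=P_{K_1}P_{K_2}=P_{K_2}P_{K_1}$ if $K_1$ and $K_2$ commute elementwise. The following inequalities are used throughout:
\begin{gather}
\|g_1\cdots g_\ell v-v\|\le\sum_{i=1}^\ell\|g_iv-v\|,\qquad \|g^{-1}v-v\|=\|gv-v\|,\label{eq:tri}\\
\|gv-v\|\le2\|v-P_Kv\|\quad(g\in K),\qquad \|v-P_Kv\|\le\sup_{g\in K}\|gv-v\|.\label{eq:proj}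
\end{gather}
They follow from $g_1\cdots g_\ell v-v=\sum_ig_1\cdots g_{i-1}(g_iv-v)$, from $gv-v=(g-1)(v-P_Kv)$ and from $v-P_Kv=\int_K(v-gv)\,dg$.

\subsection*{Kazhdan constants}
For a finite subset $S$ of a nontrivial compact group $G$, the \emph{Kazhdan constant} $\kappa(G,S)$ is the largest $\eta\ge0$ such that $\max_{s\in S}\|sv-v\|\ge\eta\|v\|$ for all vectors $v$ in all representations of $G$ without invariants. For a tuple we use the underlying set. The constant does not decrease when $S$ is enlarged or when $(G,S)$ is replaced by its image in a nontrivial quotient of $G$, and it does not change when the identity is removed from $S$. Its use is this: if $S\subset K\subset G$ and $\kappa(K,S)\ge\eta>0$, then in every representation of $G$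
\begin{equation}\label{eq:near}
\|v-P_Kv\|\le\eta^{-1}\max_{s\in S}\|sv-v\|.
\end{equation}
Indeed, $v'=v-P_Kv$ lies in the kernel of $P_K$, which is a representation of $K$ without invariants, and $sv'-v'=sv-v$ for $s\in S$.

\begin{lemma}\label{lem:dict}
Let $S$ be a symmetric $k$-tuple in $G$.
\begin{enumerate}
\item[(a)] If all eigenvalues of $T_S$ on $L^2_0(G)$ are at most $k-\epsilon$, then $\sum_{s\in S}\|sv-v\|^2\ge2\epsilon\|v\|^2$ in every representation without invariants, and so $\kappa(G,S)\ge\sqrt{2\epsilon/k}$.
\item[(b)] If $\kappa(G,S)\ge\eta>0$, then all eigenvalues of $T_S$ on $L^2_0(G)$ are less than $k-\eta^2/4$, and $S$ generates a dense subgroup.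
\end{enumerate}
\end{lemma}

\begin{proof}
Expanding the squares and using the symmetry of $S$ gives, in any representation,
\begin{equation}\label{eq:dirichlet}
\sum_{s\in S}\|sv-v\|^2=2\Big\langle\Big(k-\sum_{s\in S}s\Big)v,v\Big\rangle .
\end{equation}
(a) A nontrivial irreducible representation is a finite-dimensional subspace of $L^2_0(G)$ preserved by $T_S$, so $\sum_ss\le k-\epsilon$ on it. This operator inequality passes to orthogonal direct sums, and \eqref{eq:dirichlet} gives the claim.

(b) By \eqref{eq:dirichlet}, $\langle(k-T_S)f,f\rangle\ge\eta^2\|f\|^2/2$ for $f\in L^2_0(G)$, so every eigenvalue is at most $k-\eta^2/2$. Suppose that the closure $\Gamma$ of the group generated by $S$ is proper. The compact Hausdorff space $\Gamma\backslash G$ then carries a nonconstant continuous function. Pulling it back to $G$ and subtracting its mean gives a nonzero $f\in L^2_0(G)$ with $sf=f$ for all $s\in S$, which contradicts $\kappa(G,S)>0$.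
\end{proof}

We say that $G$ \emph{has $\mathcal K(k,\eta)$} if it contains a symmetric subset $S$ with $|S|\le k$ and $\kappa(G,S)\ge\eta$. The property persists when $k$ is increased or $\eta$ is decreased, and it passes to isomorphic groups and to nontrivial quotients. The next lemma reduces both theorems to it.

\begin{lemma}\label{lem:pad}
Let $G$ be a nontrivial compact connected Lie group with $\mathcal K(k,\eta)$, $\eta>0$. Then $G$ has a symmetric set $S'$ of exactly $k$ topological generators such that all eigenvalues of $T_{S'}$ on $L^2_0(G)$ are less than $k-\eta^2/4$.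
\end{lemma}

\begin{proof}
Remove the identity from $S$ if it is there. There are infinitely many $g\in G$ with $g^2\ne1$, namely $g=\exp X$ with $X\ne0$ small. Add new pairs $\{g,g^{-1}\}$ of this kind until the size is $k$ or $k-1$, and in the second case add the identity. Then $\kappa(G,S')\ge\eta$, and Lemma~\ref{lem:dict}(b) applies.
\end{proof}

The simplest way to pass from subgroups to the whole group is to write every element as a short product.

\begin{lemma}[Bounded products]\label{lem:prod}
Let $G_1,\dots,G_j$ be closed subgroups of $G$, each with $\mathcal K(k,\eta)$, $\eta>0$. If every element of $G$ is a product of at most $\ell$ elements of $G_1\cup\dots\cup G_j$, then $G$ has $\mathcal K(jk,\eta/2\ell)$.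
\end{lemma}

\begin{proof}
Let $S$ be the union of the sets $S_i\subset G_i$, let $v$ be a unit vector in a representation of $G$ without invariants, and let $\delta=\max_{s\in S}\|sv-v\|$. By \eqref{eq:near} and \eqref{eq:proj}, $\|gv-v\|\le2\delta/\eta$ for $g\in G_i$, and by \eqref{eq:tri}, $\|gv-v\|\le2\ell\delta/\eta$ for $g\in G$. Since $P_Gv=0$, the second inequality in \eqref{eq:proj} gives $1\le2\ell\delta/\eta$.
\end{proof}

For $E\subset[n]=\{1,\dots,n\}$ let $\mathrm{SO}(E)\subset \mathrm{SO}(n)$ be the subgroup that acts on the coordinates in $E$ and fixes the other basis vectors. If $\mathcal B$ is a partition of a subset of $[n]$, put $\mathrm{SO}(\mathcal B)=\prod_{\beta\in\mathcal B}\mathrm{SO}(\beta)$ and $P_{\mathcal B}=P_{\mathrm{SO}(\mathcal B)}$. A permutation matrix $h$ satisfies $h\,\mathrm{SO}(E)h^{-1}=\mathrm{SO}(hE)$.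

\begin{remark}\label{rem:givens}
Lemma~\ref{lem:prod} alone gives a gap that decays with $n$. Rotations in the planes $(1,2),(2,3),\dots,(n-1,n)$, chosen in turn, move any unit vector to $e_n$; applying this to $ge_n$ and inducting writes every $g\in \mathrm{SO}(n)$ as a product of $n(n-1)/2$ such rotations. Each lies in some $\mathrm{SO}(\{i,i+1,i+2\})$. So $\mathcal K(k,\eta)$ for $\mathrm{SO}(3)$ yields $\mathcal K\big((n-2)k,\eta/n(n-1)\big)$ for $\mathrm{SO}(n)$. The task is to remove both losses.
\end{remark}

\subsection*{Three known results}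
The proof uses three results as black boxes. The first is the existence statement recalled in the introduction, translated by Lemma~\ref{lem:dict}(a).

\begin{theorem}\label{thm:fixed}
For each $n\ge3$ there are $k_n$ and $\eta_n>0$ such that $\mathrm{SO}(n)$ has $\mathcal K(k_n,\eta_n)$.
\end{theorem}

\begin{theorem}[Kassabov \cite{Kas}]\label{thm:kas}
There are $L$ and $\kappa_0>0$ and, for each $n\ge3$, a symmetric set $\Sigma_n\subset\mathrm{Alt}(n)$ with $|\Sigma_n|\le L$ and $\kappa(\mathrm{Alt}(n),\Sigma_n)\ge\kappa_0$.
\end{theorem}

The result of \cite{Kas} is that the groups $\mathrm{Alt}(n)$ have generating sets of bounded size whose Cayley graphs are uniform expanders. After symmetrizing, this gives sets $\Sigma_n$ with $|\Sigma_n|\le L$ and a constant $h>0$ such that every subset $W$ containing at most half of the group has at least $h|W|$ pairs $(x,s)\in W\times\Sigma_n$ with $sx\notin W$. Cheeger's inequality for regular graphs says that the eigenvalues of $T_{\Sigma_n}$ on $L^2_0$ are then at most $|\Sigma_n|-h^2/2|\Sigma_n|$, and Lemma~\ref{lem:dict}(a) gives $\kappa_0=h/L$.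

\begin{theorem}[{\cite[Ch.~V, Thm.~6.7]{Hel}}]\label{thm:cartan}
Let $G$ be a compact connected semisimple Lie group with an involutive automorphism $\sigma$. Let $\mathfrak g=\mathfrak k\oplus\mathfrak p$ be the decomposition of its Lie algebra into the eigenspaces of $d\sigma$ for $+1$ and $-1$, let $K$ be the connected subgroup with Lie algebra $\mathfrak k$, and let $\mathfrak a$ be a maximal abelian subspace of $\mathfrak p$. Then $G=K\exp(\mathfrak a)K$.
\end{theorem}

\section{Two obstructions}\label{sec:obstructions}

Both parts of Proposition~\ref{prop:C} come from the pigeonhole principle: a supply of representations much larger than $k$ contains one on which all $k$ elements act almost trivially on some vector.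

\begin{proof}[Proof of Proposition~\ref{prop:C}]
(i) Fix $k$ and $\epsilon>0$, and choose $\delta>0$ with $k\delta^2<2\epsilon$. Let $(\pi,V)$ be a nontrivial irreducible representation of $H$. By compactness, $H^k$ is covered by finitely many sets, say fewer than $N_0$, such that any two points $(h_a)$, $(h'_a)$ of the same set satisfy $\|\pi(h_a)-\pi(h_a')\|\le\delta$ for $a=1,\dots,k$ in operator norm. Let $N\ge N_0$ and let $(s_1,\dots,s_k)$ be a symmetric $k$-tuple in $H^N$. Its coordinates give $N$ points $(s_1^{(i)},\dots,s_k^{(i)})$ of $H^k$, so there are $i\ne j$ with $\|\pi(s_a^{(i)})-\pi(s_a^{(j)})\|\le\delta$ for all $a$.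

Let $H^N$ act on $\mathrm{End}(V)$, with the Hilbert--Schmidt norm, by $h\cdot Z=\pi(h^{(i)})Z\pi(h^{(j)})^{-1}$. An invariant $Z$ satisfies $\pi(h)Z=Z$ for all $h\in H$, so its image consists of invariant vectors of $V$ and $Z=0$. The unit vector $v=(\dim V)^{-1/2}I$ satisfies
\[
\|s_av-v\|=(\dim V)^{-1/2}\big\|\pi(s_a^{(i)})-\pi(s_a^{(j)})\big\|_{\mathrm{HS}}\le\delta ,
\]
so $\sum_a\|s_av-v\|^2\le k\delta^2<2\epsilon$. By Lemma~\ref{lem:dict}(a), some eigenvalue of $T_S$ on $L^2_0(H^N)$ exceeds $k-\epsilon$.

(ii) Recall that the Lie algebra of a compact connected Lie group $G$ is $\mathfrak z\oplus[\mathfrak g,\mathfrak g]$ with $\mathfrak z$ the center, and that the commutator subgroup is closed with Lie algebra $[\mathfrak g,\mathfrak g]$. If $G$ is not semisimple, then $\mathfrak z\ne0$, the quotient by the commutator subgroup is a nontrivial torus, and $G$ has a nontrivial character $\chi$. The image $\chi(G)$ is a nontrivial connected subgroup of the unit circle, hence the whole circle. So $\chi^j$ is nontrivial, and lies in $L^2_0(G)$, for every $j\ge1$. Let $|S|=k$ and $\delta>0$.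 Among the points $(\chi(s)^j)_{s\in S}$, $j\ge1$, of the $k$-dimensional torus two are within $\delta$ in each coordinate, and the difference of their exponents is a $j\ge1$ with $|\chi(s)^j-1|\le\delta$ for all $s\in S$. Now $\chi^j$ is an eigenfunction of $T_S$ with eigenvalue $\sum_s\chi(s)^j=k-\frac12\sum_s|\chi(s)^j-1|^2\ge k-k\delta^2/2$, by \eqref{eq:dirichlet}. As $\delta$ is arbitrary, there is no gap.
\end{proof}

\section{Moving many blocks at once}\label{sec:blocks}

Fix $b=2^{10}$. Let $M$ be even, let $n\ge bM$, and let $\mathcal B_0=\{\beta_1,\dots,\beta_M\}$ be the partition of $[bM]$ into consecutive blocks of size $b$. For $x\in \mathrm{SO}(b)$ and $C\subset[M]$, let $x_C\in \mathrm{SO}(n)$ act as $x$ on each block $\beta_j$ with $j\in C$ (the coordinates of $\beta_j$ taken in increasing order) and trivially elsewhere; write $x^{(j)}=x_{\{j\}}$. A permutation $\tau$ of $[M]$ defines a \emph{block permutation} $h_\tau$ of $[n]$, which maps $\beta_j$ increasingly onto $\beta_{\tau(j)}$ and fixes the points above $bM$; it satisfies $h_\tau x_Ch_\tau^{-1}=x_{\tau(C)}$.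 Exchanging two blocks takes $b$ transpositions and $b$ is even, so $h_\tau\in\mathrm{Alt}(n)$.

By Theorem~\ref{thm:fixed}, fix once and for all $t_1,\dots,t_r\in \mathrm{SO}(b)$ with $\kappa_1=\kappa(\mathrm{SO}(b),\{t_1,\dots,t_r\})>0$. Let $v$ be a vector fixed by all block permutations. We look for boundedly many elements whose almost fixing $v$ forces $v$ to be close to $P_{\mathcal B_0}v$, uniformly in $M$. Two natural choices fail; take $n=bM$.

\emph{One block is too few.} In $\mathbb C^n$ the unit vector $v=n^{-1/2}(1,\dots,1)$ is fixed by $\mathrm{Alt}(n)$, each $t_i^{(j)}$ moves it by at most $2\sqrt{b/n}=2/\sqrt M$, and $P_{\mathcal B_0}v=0$. So the extra generators must act on a positive proportion of the blocks.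

\emph{All blocks are too many.} Let $\mathrm{SO}(n)$ act on symmetric matrices by conjugation, and let $Z$ have diagonal blocks $0$ and off-diagonal blocks $I_b$. Then $Z$ is fixed by the block permutations and by every $x_{[M]}$. An $\mathrm{SO}(\mathcal B_0)$-invariant matrix has zero off-diagonal blocks, since such a block is fixed under left multiplication by $\mathrm{SO}(b)$, and so $P_{\mathcal B_0}Z=0$. This is the vector of Proposition~\ref{prop:C}(i).

The remedy is to control $(t_i)_C$ for \emph{every} $C\subset[M]$. The average of $t_C$ over all $C$ factors over the blocks; for $M=2$,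
\[
\tfrac14\big(1+t^{(1)}+t^{(2)}+t^{(1)}t^{(2)}\big)=\tfrac12(1+t^{(1)})\cdot\tfrac12(1+t^{(2)}).
\]
An average of elements that each move $v$ by at most $\delta$ moves $v$ by at most $\delta$, however many blocks there are, while a product of commuting contractions is at least as contracting as each factor. To reach all sizes of $C$ from generators supported on exactly half of the blocks we use commutators $[x,y]=xyx^{-1}y^{-1}$, which live on the intersection of the supports. For $M=4$ and $t=[x,y]$,
\[
[(x,x,1,1),(y,1,y,1)]=(t,1,1,1),\qquad [(x,x,1,1),(y,y,1,1)]=(t,t,1,1).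
\]

\begin{lemma}\label{lem:comm}
Every $t\in \mathrm{SO}(b)$ is a commutator $[x,y]$ with $x,y\in \mathrm{SO}(b)$.
\end{lemma}

\begin{proof}
Let $R(\theta)$ be the rotation of the plane by $\theta$. By the normal form of orthogonal matrices, $t$ is conjugate in $\mathrm O(b)$ to $\mathrm{diag}(R(\theta_1),\dots,R(\theta_{b/2}))$: the eigenvalue $-1$ has even multiplicity because $\det t=1$, and then so does $+1$ because $b$ is even. Conjugation by $\mathrm O(b)$ preserves $\mathrm{SO}(b)$ and commutators, so we may assume that $t$ has this form. Let $x=\mathrm{diag}(R(\theta_1/2),\dots,R(\theta_{b/2}/2))$ and $y=\mathrm{diag}(1,-1,\dots,1,-1)$. Then $\det y=(-1)^{b/2}=1$, since $4$ divides $b$. A reflection of the plane conjugates $R(-\theta/2)$ to $R(\theta/2)$, so $yx^{-1}y^{-1}=x$ and $[x,y]=x^2=t$.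
\end{proof}

Fix $x_i,y_i\in \mathrm{SO}(b)$ with $t_i=[x_i,y_i]$. With $r$ elements $t_i$ we average the products $(t_1)_{C_1}\cdots(t_r)_{C_r}$, and the factor belonging to one block is the operator in the next lemma.

\begin{lemma}\label{lem:lazy}
In every representation of $\mathrm{SO}(b)$ without invariants, the operator $Q_0=\frac12(1+t_1)\cdots\frac12(1+t_r)$ has norm at most $\rho=\sqrt{1-\kappa_1^2/4(1+\sqrt r)^2}<1$.
\end{lemma}

\begin{proof}
Let $w$ be a unit vector, $w_r=w$ and $w_{i-1}=\frac12(1+t_i)w_i$, so that $w_0=Q_0w$. Put $\tau=1-\|w_0\|^2$ and $a_i=\|t_iw_i-w_i\|$. The parallelogram law gives $\|w_{i-1}\|^2=\|w_i\|^2-a_i^2/4$, hence $\sum_ia_i^2=4\tau$. Also $\|w_{i-1}-w_i\|=a_i/2$, so $\|w_i-w\|\le\frac12\sum_ja_j\le\sqrt{r\tau}$ by the Cauchy--Schwarz inequality. Therefore $\|t_iw-w\|\le a_i+2\|w_i-w\|\le2\sqrt\tau(1+\sqrt r)$ for all $i$. For some $i$ the left side is at least $\kappa_1$, and so $\tau\ge\kappa_1^2/4(1+\sqrt r)^2$.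
\end{proof}

\begin{proposition}\label{prop:blocks}
Let $v$ be a vector in a representation of $\mathrm{SO}(n)$ such that $\|(x_i)_Av-v\|\le\delta$ and $\|(y_i)_Av-v\|\le\delta$ for all $i\le r$ and all $A\subset[M]$ with $|A|=M/2$. Then
\[
\|v-P_{\mathcal B_0}v\|\le\frac{8r\delta}{1-\rho}.
\]
\end{proposition}

\begin{proof}
\emph{All subsets.} Let $C\subset[M]$ with $|C|\le M/2$. The complement of $C$ has $M-|C|\ge2(M/2-|C|)$ elements, so it contains two disjoint sets of size $M/2-|C|$. Adding $C$ to each gives $A,A'$ of size $M/2$ with $A\cap A'=C$. On a block in $C$ the commutator $[(x_i)_A,(y_i)_{A'}]$ acts as $[x_i,y_i]=t_i$, and on any other block one of the two entries is $1$, so it acts trivially. Thus the commutator is $(t_i)_C$, and $\|(t_i)_Cv-v\|\le4\delta$ by \eqref{eq:tri}. An arbitrary $C\subset[M]$ is a disjoint union $C'\cup C''$ of two sets of size at most $M/2$, and $(t_i)_C=(t_i)_{C'}(t_i)_{C''}$. So $\|(t_i)_Cv-v\|\le8\delta$ for all $C$.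

\emph{The average.} Let $C_1,\dots,C_r$ be independent uniformly random subsets of $[M]$, and let $Q=\mathbb E\,(t_1)_{C_1}\cdots(t_r)_{C_r}$. Each product moves $v$ by at most $8r\delta$, so $\|Qv-v\|\le8r\delta$. The events $j\in C_i$ are independent with probability $\frac12$, and $(t_i)_{C}=\prod_{j\in C}t_i^{(j)}$. Since the expectation of a product of independent operators is the product of the expectations, and since different blocks commute,
\[
Q=\prod_{i=1}^r\prod_{j=1}^M\tfrac12\big(1+t_i^{(j)}\big)=\prod_{j=1}^MQ^{(j)},\qquad Q^{(j)}=\tfrac12\big(1+t_1^{(j)}\big)\cdots\tfrac12\big(1+t_r^{(j)}\big).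
\]

\emph{The contraction.} The projections $P_j=P_{\mathrm{SO}(\beta_j)}$ commute with one another and with every $t_i^{(j')}$, and $P_{\mathcal B_0}=P_1\cdots P_M$. So the space is the orthogonal sum of the joint eigenspaces of $P_1,\dots,P_M$, each preserved by all $Q^{(j)}$. On the range of $P_{\mathcal B_0}$, $Q$ is the identity. Any other joint eigenspace lies in the kernel of some $P_j$, a representation of $\mathrm{SO}(\beta_j)$ without invariants; there $\|Q^{(j)}\|\le\rho$ by Lemma~\ref{lem:lazy}, and the other factors have norm at most $1$. Hence $\|Qz\|\le\rho\|z\|$ for $z=v-P_{\mathcal B_0}v$, and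
\[
(1-\rho)\|z\|\le\|z-Qz\|=\|v-Qv\|\le8r\delta.\qedhere
\]
\end{proof}

\section{The angle between two block subgroups}\label{sec:angle}

For a vector fixed by $\mathrm{Alt}(n)$, the conclusion of Proposition~\ref{prop:blocks} holds for every partition of $[N]$ into blocks of size $b$, where $N=bM$. We want to conclude that the vector is close to the invariants of $\mathrm{SO}(N)$. Lemma~\ref{lem:prod} cannot do this uniformly: each $\mathrm{SO}(\mathcal B)$ has dimension $N(b-1)/2$ and there are finitely many $\mathcal B$, so products of $\ell$ factors cover $\mathrm{SO}(N)$, of dimension $N(N-1)/2$, only if $\ell\ge(N-1)/(b-1)$. We use Hilbert space geometry instead. For two orthogonal projections, $\|PP'\|$ is the supremum of $|\langle v,u\rangle|$ over unit vectors $v$, $u$ in the two ranges, that is, the cosine of the angle between the ranges. If it is small, no unit vector is close to both.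

Call $A,B\subset[n]$ \emph{balanced} if $A\cap B$, $A\cap B^c$, $A^c\cap B$ and $A^c\cap B^c$ all have $n/4$ elements.

\begin{proposition}\label{prop:angle}
Let $n\ge8$ be divisible by $4$, let $A,B\subset[n]$ be balanced, and let $K=\mathrm{SO}(A)\times \mathrm{SO}(A^c)$ and $K'=\mathrm{SO}(B)\times \mathrm{SO}(B^c)$. In every representation of $\mathrm{SO}(n)$ without invariants,
\[
\|P_KP_{K'}\|\le\theta_n=\sqrt{24/(n+4)}.
\]
\end{proposition}

\subsection*{The Casimir operator}
Let $(\pi,V)$ be a finite-dimensional representation of $\mathrm{SO}(n)$ and $d\pi$ the derived representation of the Lie algebra $\mathfrak{so}(n)$ of real skew-symmetric matrices. For $\xi,\zeta\in\mathbb R^n$ let $\xi\wedge\zeta=\xi\zeta^T-\zeta\xi^T$, and put $X_{xy}=d\pi(e_x\wedge e_y)$ for $x\neq y$ in $[n]$. These operators are skew-adjoint, so $-X_{xy}^2\ge0$, and $X_{yx}=-X_{xy}$. With matrix units, $e_x\wedge e_y=E_{xy}-E_{yx}$; for distinct $x,y,z$ we have $(E_{xy}-E_{yx})(E_{yz}-E_{zy})=E_{xz}$ and $(E_{yz}-E_{zy})(E_{xy}-E_{yx})=E_{zx}$, hence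
\begin{equation}\label{eq:bracket}
[X_{xy},X_{yz}]=X_{xz},\qquad\text{and}\qquad \pi(g)\,d\pi(\xi\wedge\zeta)\,\pi(g)^{-1}=d\pi(g\xi\wedge g\zeta)\quad(g\in \mathrm{SO}(n)).
\end{equation}
The \emph{Casimir operator} is $C=-\sum_{x<y}X_{xy}^2$. The matrices $e_x\wedge e_y$, $x<y$, form an orthonormal basis for the conjugation-invariant inner product $\frac12\mathrm{tr}(XY^T)$, and the sum of the squares of $d\pi$ over an orthonormal basis does not depend on the basis. So $C$ commutes with $\pi(g)$, and on an irreducible $V$ it is a scalar $c$ by Schur's lemma. For a unit vector $w$, $c=\sum_{x<y}\|X_{xy}w\|^2$; if $c=0$ then $d\pi=0$ and $\pi$ is trivial, because $\mathrm{SO}(n)$ is connected. A vector fixed by $\mathrm{SO}(E)$ is killed by $X_{xy}$ for $x,y\in E$.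

From now on $m=n/2$; the letters $i,i'$ denote elements of $B$ and $j,j'$ elements of $B^c$. Let $\omega_x=1$ for $x\in A$ and $\omega_x=-1$ for $x\in A^c$. Balance says exactly that $\sum_i\omega_i=\sum_j\omega_j=0$. If $u$ is fixed by $K'$, then $cu=-\sum_{i,j}X_{ij}^2u$, and a vector $v$ fixed by $K$ is orthogonal to the terms with $\omega_i\omega_j=1$. We may therefore reverse the sign of these terms without changing the inner product with $v$. This leads to
\[
D=-\sum_{i,j}\omega_i\omega_jX_{ij}^2 ,
\]
a sum with as many plus as minus signs, in which we expect cancellation.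

\begin{example}\label{ex:sym}
Let $V$ be the space of complex symmetric $n\times n$ matrices of trace zero, with conjugation and the Hilbert--Schmidt norm, and let $A,B$ be any two sets of size $n/2$. A $K$-invariant matrix has zero off-diagonal blocks, and its diagonal blocks are scalar, because the eigenspaces of their real and imaginary parts are preserved by a group that is transitive on the sphere. So the invariants of $K$ and $K'$ are spanned by $v=n^{-1/2}\mathrm{diag}(\omega)$ and $u=n^{-1/2}\mathrm{diag}(\omega')$, with $\omega'=\pm1$ on $B$, $B^c$, and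
\[
\|P_KP_{K'}\|=\frac1n\Big|\sum_x\omega_x\omega'_x\Big|=\Big|\frac{4|A\cap B|}n-1\Big| .
\]
This shows that some form of balance is necessary for a bound that tends to $0$. Here $X_{ij}$ acts by the matrix commutator with $E_{ij}-E_{ji}$, and
\[
X_{ij}u=-\frac2{\sqrt n}(E_{ij}+E_{ji}),\qquad -X_{ij}^2u=\frac4{\sqrt n}(E_{ii}-E_{jj}).
\]
Summing over $i,j$ gives $Cu=4mu=2nu$. Summing with the signs $\omega_i\omega_j$ gives $Du=0$ in the balanced case: the coefficient of $E_{ii}$ contains the factor $\sum_j\omega_j$ and that of $E_{jj}$ the factor $\sum_i\omega_i$.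
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:angle}]
The operator $P_KP_{K'}$ preserves each irreducible summand, so we may assume that $V$ is irreducible and nontrivial, with Casimir scalar $c>0$. We must show $|\langle u,v\rangle|\le\theta_n$ for unit vectors $v$ fixed by $K$ and $u$ fixed by $K'$.

\emph{Step 1: reversing signs.} If $\omega_i\omega_j=1$, then $i,j$ lie both in $A$ or both in $A^c$, so $X_{ij}v=0$ and $\langle X_{ij}^2u,v\rangle=\langle u,X_{ij}^2v\rangle=0$. Hence
\[
\langle Du,v\rangle=\sum_{\omega_i\omega_j=-1}\langle X_{ij}^2u,v\rangle=\sum_{i,j}\langle X_{ij}^2u,v\rangle=-c\langle u,v\rangle ,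
\]
and so
\begin{equation}\label{eq:step1}
|\langle u,v\rangle|\le\|Du\|/c .
\end{equation}

\emph{Step 2: reduction to a fourth moment.} For an operator $W$ write $\langle W\rangle=\langle Wu,u\rangle$. Since $K'$ fixes $u$,
\begin{equation}\label{eq:sym}
\langle\pi(g)W\pi(g)^{-1}\rangle=\langle W\rangle\qquad(g\in K').
\end{equation}
For any permutations $\tau$ of $B$ and $\tau'$ of $B^c$ there is $g\in K'$ with $ge_i=\pm e_{\tau(i)}$ and $ge_j=\pm e_{\tau'(j)}$; one sign in each factor is chosen to make the determinant $1$. By \eqref{eq:bracket}, $g$ conjugates $X_{ij}^2$ to $X_{\tau(i)\tau'(j)}^2$. So $\nu=-\langle X_{ij}^2\rangle=\|X_{ij}u\|^2$ does not depend on $(i,j)$, and $c=\langle C\rangle=m^2\nu$. Likewise $\langle X_{ij}^2u,X_{i'j'}^2u\rangle=\langle X_{i'j'}^2X_{ij}^2\rangle$ depends only on whether $i=i'$ and whether $j=j'$. Denote its value by $\gamma_{00}$ if $i=i'$, $j=j'$; by $\gamma_{01}$ if $i=i'$, $j\ne j'$; by $\gamma_{10}$ if $i\ne i'$, $j=j'$; and by $\gamma_{11}$ if $i\ne i'$, $j\ne j'$. All vectors $X_{ij}^2u$ have squared norm $\gamma_{00}$, so each of the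 four numbers has modulus at most $\gamma_{00}$. By balance, $\sum_{i\ne i'}\omega_i\omega_{i'}=(\sum_i\omega_i)^2-m=-m$, and the same holds in $B^c$. Therefore
\begin{equation}\label{eq:step2}
\|Du\|^2=m^2(\gamma_{00}-\gamma_{01}-\gamma_{10}+\gamma_{11})\le4m^2\gamma_{00}.
\end{equation}
The sum has $m^4$ terms, and balance has reduced it to the order of its $m^2$ diagonal terms. It remains to bound $\gamma_{00}=\langle X_{ij}^4\rangle$. The inequality $0\le-X_{ij}^2\le c$ gives $\gamma_{00}\le c\nu=c^2/m^2$, and then \eqref{eq:step2} yields only $\|Du\|\le2c$. We need to gain a factor that tends to infinity. It comes from the fact that the $m$ vectors $X_{ij}^2u$ with a fixed $j$ are positively correlated, so that the same crude inequality, applied to their sum, is much stronger.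

\emph{Step 3: the correlation $\gamma_{10}\ge\gamma_{00}/3$.} Fix $j$ and distinct $i_1,i_2$, and write $X_1=X_{i_1j}$, $X_2=X_{i_2j}$, $\Lambda=X_{i_1i_2}$. Then $\Lambda u=0$, and \eqref{eq:bracket} gives $[X_2,X_1]=-[X_{i_2j},X_{ji_1}]=\Lambda$ and $[\Lambda,X_2]=X_1$. We apply \eqref{eq:sym} to three elements of $\mathrm{SO}(B)$.
\begin{itemize}
\item The rotation by $45^\circ$ in the plane $(i_1,i_2)$ sends $e_{i_1}$ to $(e_{i_1}+e_{i_2})/\sqrt2$ and conjugates $X_1$ to $(X_1+X_2)/\sqrt2$. So $\langle(X_1+X_2)^4\rangle=4\gamma_{00}$. The left side is a sum over the $16$ words of length $4$ in $X_1,X_2$.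
\item The element that changes the signs of $e_{i_1}$ and of a third vector $e_{i_3}$, $i_3\in B$, conjugates $X_1$ to $-X_1$ and fixes $X_2$. So the $8$ words with an odd number of letters $X_1$ contribute $0$. Here we use $m\ge3$.
\item The rotation by $90^\circ$ conjugates $X_1$ to $X_2$ and $X_2$ to $-X_1$. On a word with two letters of each kind it exchanges the letters and the signs cancel, so these six words contribute in three equal pairs.
\end{itemize}
The words $X_1^4$ and $X_2^4$ contribute $\gamma_{00}$ each, and $\langle X_1X_1X_2X_2\rangle=\gamma_{10}$. Thus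
\[
4\gamma_{00}=2\gamma_{00}+2\big(\gamma_{10}+\langle X_1X_2X_1X_2\rangle+\langle X_1X_2X_2X_1\rangle\big).
\]
Since $X_2X_1u=X_1X_2u+\Lambda u=X_1X_2u$, the last two terms are equal. Since $\Lambda X_2u=X_2\Lambda u+X_1u=X_1u$,
\[
\langle X_1X_2X_1X_2\rangle=\langle X_1(X_1X_2+\Lambda)X_2\rangle=\gamma_{10}+\langle X_1^2\rangle=\gamma_{10}-\nu .
\]
Hence $\gamma_{00}=3\gamma_{10}-2\nu$, and $\gamma_{10}\ge\gamma_{00}/3$. (In Example~\ref{ex:sym}, $\nu=8/n$, $\gamma_{00}=32/n$ and $\gamma_{10}=16/n$.) For $Y_j=-\sum_iX_{ij}^2$ we obtain
\begin{equation}\label{eq:step3}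
\|Y_ju\|^2=m\gamma_{00}+m(m-1)\gamma_{10}\ge\frac{m(m+2)}3\,\gamma_{00}.
\end{equation}

\emph{Step 4: upper bound for $\|Y_ju\|$.} The sum $Y_j$ is part of the Casimir sum, so $0\le Y_j\le C=c$, and $Y_j^2\le cY_j$ by the spectral theorem. Hence $\|Y_ju\|^2\le c\langle Y_j\rangle=cm\nu=c^2/m$.

With \eqref{eq:step3} this gives $\gamma_{00}\le3c^2/m^2(m+2)$. Then \eqref{eq:step2} gives $\|Du\|^2\le12c^2/(m+2)=24c^2/(n+4)$, and \eqref{eq:step1} concludes the proof.
\end{proof}

\section{Random partitions into blocks}\label{sec:random}

Let $E$ be a set of coordinates with $|E|=2^p\ge b$. In a representation of $\mathrm{SO}(E)$, let $R_E$ be the average of $P_{\mathcal B}$ over all partitions $\mathcal B$ of $E$ into blocks of size $b$. Then $0\le R_E\le1$, and $R_EP_{\mathrm{SO}(E)}=P_{\mathrm{SO}(E)}R_E=P_{\mathrm{SO}(E)}$.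

\begin{proposition}\label{prop:random}
In every representation of $\mathrm{SO}(E)$ without invariants, $\|R_E\|\le\frac12$. Hence in every representation $1-R_E\ge\frac12(1-P_{\mathrm{SO}(E)})$.
\end{proposition}

A random partition into blocks can be produced by halving $E$ at random, then halving each half, and so on. We bound the loss in each round. One round involves the average of the projections $P_{\{A,A^c\}}$, and the following lemma turns pairwise angles into a bound for an average.

\begin{lemma}\label{lem:sum}
If $P_1,\dots,P_J$ are orthogonal projections with $\|P_iP_j\|\le\theta$ for $i\ne j$, then $\|\sum_iP_i\|\le1+(J-1)\theta$.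
\end{lemma}

\begin{proof}
For $i\ne j$, $|\langle P_iw,P_jw\rangle|\le\theta\|P_iw\|\|P_jw\|\le\frac\theta2(\|P_iw\|^2+\|P_jw\|^2)$. Summing over all pairs and using $\sum_i\|P_iw\|^2=\langle\sum_iP_iw,w\rangle$,
\[
\Big\|\sum_iP_iw\Big\|^2\le(1+(J-1)\theta)\sum_i\|P_iw\|^2\le(1+(J-1)\theta)\Big\|\sum_iP_iw\Big\|\,\|w\|.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:random}]
For $n=|E|$ let $\lambda_n$ be the supremum of $\|R_E\|$ over representations of $\mathrm{SO}(E)$ without invariants. For $n=b$ the only partition is $\{E\}$, so $\lambda_b=0$. Let $n=2^p>b$, let $A$ be a uniformly random subset of $E$ of size $n/2$, and let $\mu_n$ be the supremum of $\|\mathbb E_AP_{\{A,A^c\}}\|$ over representations without invariants.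

\emph{The recursion.} Given $A$, choose independent uniform partitions $\mathcal B'$ of $A$ and $\mathcal B''$ of $A^c$ into blocks of size $b$. The law of $\mathcal B'\cup\mathcal B''$ is invariant under $\mathrm{Sym}(E)$, which is transitive on partitions of $E$ into blocks of size $b$, so it is uniform. As $P_{\mathcal B'\cup\mathcal B''}=P_{\mathcal B'}P_{\mathcal B''}$, we get $R_E=\mathbb E_A\,R_AR_{A^c}$. For fixed $A$ the four operators $R_A$, $R_{A^c}$, $P_{\mathrm{SO}(A)}$, $P_{\mathrm{SO}(A^c)}$ commute. Consider the self-adjoint operator $R_AR_{A^c}$ on the four joint eigenspaces of the two projections. Where both projections are $1$, that is, on the range of $P_{\{A,A^c\}}$, it is the identity. On each of the other three, one projection vanishes, say $P_{\mathrm{SO}(A)}$; the eigenspace is then a representation of $\mathrm{SO}(A)$ without invariants, so $\|R_A\|\le\lambda_{n/2}$ and $\|R_{A^c}\|\le1$ on it. Hence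
\[
R_AR_{A^c}\le\lambda_{n/2}+(1-\lambda_{n/2})P_{\{A,A^c\}} .
\]
Averaging over $A$ gives $\lambda_n\le\lambda_{n/2}+(1-\lambda_{n/2})\mu_n$, that is,
\begin{equation}\label{eq:rec}
1-\lambda_n\ge(1-\lambda_{n/2})(1-\mu_n).
\end{equation}

\emph{The bound for $\mu_n$.} We need many pairwise balanced sets, and linear algebra over $\mathbb F_2$ provides them. Identify $E$ with $\mathbb F_2^p$ and let $A_\ell=\ker\ell$ for the $J=n-1$ nonzero linear functionals $\ell$. Two distinct nonzero functionals over $\mathbb F_2$ are linearly independent, so $(\ell,\ell')\colon\mathbb F_2^p\to\mathbb F_2^2$ is onto and its four fibers have $n/4$ elements: $A_\ell$ and $A_{\ell'}$ are balanced. For a uniform $\sigma\in\mathrm{Sym}(E)$, each $\sigma A_\ell$ is a uniform subset of size $n/2$, so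
\[
\mathbb E_AP_{\{A,A^c\}}=\mathbb E_\sigma\,\frac1J\sum_\ell P_{\{\sigma A_\ell,\,\sigma A_\ell^c\}} .
\]
The sets $\sigma A_\ell$ are pairwise balanced, so Proposition~\ref{prop:angle} and Lemma~\ref{lem:sum} give $\mu_n\le\frac1{n-1}+\theta_n$. For $n\ge2^{11}$ we have $\sqrt n>45$, so $\frac1{n-1}\le\frac2n<0.1/\sqrt n$, and $\theta_n<4.9/\sqrt n$. Thus $\mu_n\le5/\sqrt n$, and
\[
\sum_{p\ge11}\mu_{2^p}\le\frac{5\cdot2^{-11/2}}{1-2^{-1/2}}<\frac5{45\cdot0.29}<0.4 .
\]
Iterating \eqref{eq:rec} down to $\lambda_b=0$ and using $\prod(1-\mu)\ge1-\sum\mu$ for numbers $\mu$ in $[0,1]$, we get $1-\lambda_n\ge\frac12$.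

For the last assertion, both sides vanish on the range of $P_{\mathrm{SO}(E)}$, and on its kernel, a representation without invariants preserved by $R_E$, the inequality reads $R_E\le\frac12$.
\end{proof}

\begin{remark}
The number of rounds is $\log_2(n/b)$, which is unbounded, so \eqref{eq:rec} is useful only if $\mu_{2^p}$ is summable. This needs both the decay of $\theta_n$ and the growth of $J$: with two balanced sets Lemma~\ref{lem:sum} gives only $\mu_n\le\frac12(1+\theta_n)$, and \eqref{eq:rec} then loses a factor of about $2$ in every round. The value $b=2^{10}$ is chosen to make the sum less than $\frac12$.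
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $n\ge2^{11}$, let $N$ be the power of $2$ with $N\le n<2N$, and let $M=N/b$, an even integer. The last rung of the ladder is a bounded product.

\begin{lemma}\label{lem:six}
Every element of $\mathrm{SO}(n)$ is a product of at most six elements of groups $\mathrm{SO}(F)$ with $|F|\le N$.
\end{lemma}

\begin{proof}
Let $q=n-N<N$; there is nothing to prove if $q=0$. Apply Theorem~\ref{thm:cartan} to conjugation by $\mathrm{diag}(I_N,-I_q)$. Then $K=\mathrm{SO}([N])\times \mathrm{SO}(F_0)$ with $F_0=\{N+1,\dots,n\}$, and $\mathfrak p$ consists of the matrices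
\[
Y(Z)=\begin{pmatrix}0&Z\\-Z^T&0\end{pmatrix},\qquad Z\ \text{real of size}\ N\times q .
\]
Let $\mathfrak a$ be the span of the commuting matrices $e_i\wedge e_{N+i}$, $i\le q$; it corresponds to the $Z$ with $Z_{ij}=0$ for $i\ne j$. To see that $\mathfrak a$ is maximal abelian, take $Y(Z_0)\in\mathfrak a$ with distinct positive diagonal entries $z_1,\dots,z_q$. Block multiplication shows that $Y(Z)$ commutes with $Y(Z_0)$ if and only if $Z_0Z^T$ and $Z_0^TZ$ are symmetric. The first condition says $Z_{ji}=0$ for $j>q$ and $z_iZ_{ji}=z_jZ_{ij}$ for $i,j\le q$; the second says $z_iZ_{ij}=z_jZ_{ji}$ for $i,j\le q$. Together they give $(z_i^2-z_j^2)Z_{ij}=0$, so $Y(Z)\in\mathfrak a$.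

An element of $K$ is a product of two elements of the required kind. An element of $\exp\mathfrak a$ is a product of rotations in the $q$ disjoint planes $(i,N+i)$. Since $q<N$ and $N$ is even, the planes split into two families of at most $N/2$ planes, each involving at most $N$ coordinates. The total is $2+2+2$ factors.
\end{proof}

With $\Sigma_n$ from Theorem~\ref{thm:kas}, the elements $x_i,y_i$ from Section~\ref{sec:blocks} and $A_0=\{1,\dots,M/2\}$, let
\[
S=\Sigma_n\cup\big\{(x_i)_{A_0}^{\pm1},\ (y_i)_{A_0}^{\pm1}:1\le i\le r\big\},\qquad|S|\le L+4r .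
\]
Let $v$ be a unit vector in a representation of $\mathrm{SO}(n)$ without invariants, and let $\eta=\max_{s\in S}\|sv-v\|$. We bound $\eta$ from below. Put $H=\mathrm{Alt}(n)$.

\emph{Invariance under $H$.} Let $v_0=P_Hv$. By \eqref{eq:near}, $\|v-v_0\|\le\eta/\kappa_0$. For $g=(x_i)_{A_0}$ or $(y_i)_{A_0}$,
\[
\|gv_0-v_0\|\le\|gv-v\|+2\|v-v_0\|\le\eta_1,\qquad\eta_1=(1+2/\kappa_0)\eta .
\]
The point of passing to $v_0$ is that for $h\in H$ and any $g$,
\begin{equation}\label{eq:conj}
\|hgh^{-1}v_0-v_0\|=\|h(gv_0-v_0)\|=\|gv_0-v_0\| .
\end{equation}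

\emph{Invariance under one block group.} Every $A\subset[M]$ of size $M/2$ is $\tau(A_0)$ for some $\tau$, and $h_\tau\in H$. By \eqref{eq:conj}, $v_0$ satisfies the hypothesis of Proposition~\ref{prop:blocks} with $\delta=\eta_1$, so $\|v_0-P_{\mathcal B_0}v_0\|\le8r\eta_1/(1-\rho)$.

\emph{Invariance under $\mathrm{SO}([N])$.} The group $\mathrm{Alt}(N)\subset H$ is transitive on partitions of $[N]$ into blocks of size $b$: a permutation carrying $\mathcal B_0$ to $\mathcal B$ can be made even by first applying a transposition inside $\beta_1$. For $\mathcal B=h\mathcal B_0$ with $h\in H$ we have $\langle P_{\mathcal B}v_0,v_0\rangle=\langle hP_{\mathcal B_0}h^{-1}v_0,v_0\rangle=\langle P_{\mathcal B_0}v_0,v_0\rangle$. Averaging over $\mathcal B$ and applying Proposition~\ref{prop:random}, with $v_1=P_{\mathrm{SO}([N])}v_0$,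
\[
\|v_0-P_{\mathcal B_0}v_0\|^2=\langle(1-R_{[N]})v_0,v_0\rangle\ge\tfrac12\|v_0-v_1\|^2 .
\]

\emph{Invariance under $\mathrm{SO}(n)$.} By \eqref{eq:proj}, $\|gv_0-v_0\|\le2\|v_0-v_1\|$ for $g\in \mathrm{SO}([N])$. If $|F|\le N$, there is a permutation $h$ of $[n]$ with $F\subset h[N]$, and it can be made even by first applying a transposition inside $[N]$. Then $\mathrm{SO}(F)\subset h\,\mathrm{SO}([N])h^{-1}$, so by \eqref{eq:conj} the same bound holds for $g\in \mathrm{SO}(F)$; this is where all of $\mathrm{Alt}(n)$, and not only $\mathrm{Alt}(N)$, is needed. Lemma~\ref{lem:six} and \eqref{eq:tri} give $\|gv_0-v_0\|\le12\|v_0-v_1\|$ for all $g\in \mathrm{SO}(n)$. There are no invariants, so \eqref{eq:proj} gives $\|v_0\|\le12\|v_0-v_1\|$.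

\emph{Conclusion.} Combining the four steps,
\[
1-\frac\eta{\kappa_0}\le\|v_0\|\le12\sqrt2\cdot\frac{8r(1+2/\kappa_0)}{1-\rho}\,\eta ,
\]
so that
\[
\eta\ge\eta_0=\Big[\frac1{\kappa_0}+\frac{96\sqrt2\,r(1+2/\kappa_0)}{1-\rho}\Big]^{-1}.
\]
This number depends only on $\kappa_0$ and on the fixed set in $\mathrm{SO}(1024)$. So $\mathrm{SO}(n)$ has $\mathcal K(L+4r,\eta_0)$ for $n\ge2^{11}$. For the finitely many $n$ with $3\le n<2^{11}$ we use Theorem~\ref{thm:fixed}. Taking the largest size and the smallest constant, we find $k_*$ and $\eta_*>0$ such that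
\begin{equation}\label{eq:SO}
\mathrm{SO}(n)\ \text{has}\ \mathcal K(k_*,\eta_*)\ \text{for all}\ n\ge3 .
\end{equation}
Lemma~\ref{lem:pad} gives Theorem~\ref{thm:A} with $k=k_*$ and $\epsilon=\eta_*^2/4$.\qed

\section{All groups with simple Lie algebra}\label{sec:B}

The other classical groups are bounded products of conjugates of $\mathrm{SO}(n)$, and the exceptional Lie algebras are finite in number. To pass between groups with the same Lie algebra we also have to lift the property through a central extension. The difficulty is that a representation $V$ of $G$ need not factor through $G/Z$; but $\mathrm{End}(V)$ does when $V$ is irreducible.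

\begin{lemma}[Central extensions]\label{lem:central}
Let $G$ be a compact connected semisimple Lie group and $Z$ a closed central subgroup. If $G/Z$ has $\mathcal K(k,\eta)$, then $G$ has $\mathcal K(2k,\eta/4\sqrt k)$.
\end{lemma}

\begin{proof}
Choose a lift of each element of the given set $S\subset G/Z$, and let $\tilde S$ consist of these lifts and their inverses, so $|\tilde S|\le2k$. Let $V$ be a nontrivial irreducible representation of $G$, of dimension $d$, and $v\in V$ a unit vector. The differential of a character vanishes on $[\mathfrak g,\mathfrak g]=\mathfrak g$, so $G$ has no nontrivial character and $d\ge2$; this is where semisimplicity is used. Let $G$ act by conjugation on the space $\mathrm{End}_0(V)$ of operators of trace zero, with the Hilbert--Schmidt norm. By Schur's lemma $Z$ acts on $V$ by scalars, hence trivially on $\mathrm{End}_0(V)$, and the only invariant of trace zero is $0$. So $\mathrm{End}_0(V)$ is a representation of $G/Z$ without invariants. Let $vv^*$ be the projection onto $\mathbb Cv$ and $a=vv^*-I/d$. Then $\|a\|^2=1-2/d+1/d\ge\frac12$, and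
\[
\|gag^{-1}-a\|=\|(gv-v)(gv)^*+v(gv-v)^*\|\le2\|gv-v\| .
\]
Hence $2\max_{s\in\tilde S}\|sv-v\|\ge\eta/\sqrt2$, and $\sum_{s\in\tilde S}\|sw-w\|^2\ge\eta^2\|w\|^2/8$ for all $w\in V$. Unlike a bound for the maximum, this inequality adds up over orthogonal summands, so it holds in every representation without invariants. It gives $\kappa(G,\tilde S)\ge\eta/\sqrt{8|\tilde S|}\ge\eta/4\sqrt k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{One group per Lie algebra suffices.} Let $\mathfrak g$ be the Lie algebra of a compact connected semisimple group. We recall that the simply connected group $\tilde G$ with Lie algebra $\mathfrak g$ is compact (Weyl's theorem), that every connected group $G$ with Lie algebra $\mathfrak g$ is a quotient of $\tilde G$, and that the quotient of $G$ by its center is the adjoint group, which depends only on $\mathfrak g$. So if one such $G$ has $\mathcal K(k,\eta)$, then the adjoint group has $\mathcal K(k,\eta)$, and $\tilde G$ and all its quotients with Lie algebra $\mathfrak g$ have $\mathcal K(2k,\eta/4\sqrt k)$ by Lemma~\ref{lem:central}.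 By Lemma~\ref{lem:pad} it suffices to find $(k,\eta)$ and, for each simple $\mathfrak g$, one group with $\mathcal K(k,\eta)$. By the classification, $\mathfrak g$ is $\mathfrak{so}(n)$ with $n=3$ or $n\ge5$, $\mathfrak{su}(n)$ with $n\ge3$, $\mathfrak{sp}(n)$ with $n\ge3$, or one of five exceptional algebras. The first family is covered by \eqref{eq:SO}; it includes $\mathfrak{su}(2)\cong\mathfrak{so}(3)$.

\emph{The groups $\mathrm{SU}(n)$, $n\ge3$.} Apply Theorem~\ref{thm:cartan} to complex conjugation. Then $K=\mathrm{SO}(n)$ and $\mathfrak p$ consists of $i$ times the real symmetric matrices of trace zero. The diagonal matrices in $\mathfrak p$ form a maximal abelian subspace $\mathfrak a$, since a matrix commuting with a diagonal matrix with distinct entries is diagonal. So $\mathrm{SU}(n)=\mathrm{SO}(n)\,\Delta\,\mathrm{SO}(n)$, where $\Delta$ consists of the matrices $\mathrm{diag}(e^{i\varphi_1},\dots,e^{i\varphi_n})$ with $\sum_a\varphi_a=0$. With $\psi_a=\varphi_1+\dots+\varphi_a$ we have $\varphi=\sum_{a<n}\psi_a(e_a-e_{a+1})$: the coefficient of $e_a$ is $\psi_a-\psi_{a-1}$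 for $a<n$ (with $\psi_0=0$) and $-\psi_{n-1}=\varphi_n$ for $a=n$. Grouping odd and even $a$ gives $\Delta=\Delta_1\Delta_2$, where $\Delta_1$ (respectively $\Delta_2$) consists of matrices with blocks $\mathrm{diag}(e^{i\theta},e^{-i\theta})$ on the disjoint pairs $(a,a+1)$ with $a$ odd (respectively even). The rotations $R(\theta)$ have the common orthonormal eigenvectors $(1,\mp i)/\sqrt2$, with eigenvalues $e^{\pm i\theta}$, so one element of $\mathrm{SU}(2)$ conjugates every $R(\theta)$ to $\mathrm{diag}(e^{i\theta},e^{-i\theta})$. Placing it on the pairs gives $u_1,u_2\in \mathrm{SU}(n)$ with $\Delta_1\subset u_1\mathrm{SO}(n)u_1^{-1}$ and $\Delta_2\subset u_2\mathrm{SO}(n)u_2^{-1}$. Lemma~\ref{lem:prod} with three conjugates of $\mathrm{SO}(n)$ and $\ell=4$ gives $\mathcal K(3k_*,\eta_*/8)$.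

\emph{The groups $\mathrm{Sp}(n)$, $n\ge3$.} View $\mathrm{Sp}(n)$ as the group of $n\times n$ quaternionic matrices with $gg^*=1$, with quaternion units $\mathbf i,\mathbf j,\mathbf k$ and $\mathbb C=\mathbb R+\mathbb R\mathbf i$. Let $\sigma$ be conjugation by the scalar matrix $\mathbf iI$. Its fixed points are the matrices with complex entries, so $K=\mathrm U(n)$, and $\mathfrak p$ consists of the elements of $\mathfrak{sp}(n)$ with entries in $\mathbb C\mathbf j$. Let $\mathfrak t=\{\mathrm{diag}(\mathbf i\varphi_a)\}$ with $\varphi\in\mathbb R^n$, and $\Delta=\exp\mathfrak t\subset\mathrm U(n)$. The subspace $\mathfrak t$ is maximal abelian in $\mathfrak{sp}(n)$: if $X$ has entries $\xi_{ac}+\zeta_{ac}\mathbf j$ with $\xi_{ac},\zeta_{ac}\in\mathbb C$ and commutes with $\mathrm{diag}(\mathbf i\varphi_a)$, then $\mathbf j\mathbf i=-\mathbf i\mathbf j$ gives $(\varphi_a-\varphi_c)\xi_{ac}=0$ and $(\varphi_a+\varphi_c)\zeta_{ac}=0$, and for distinct positive $\varphi_a$ this makes $X$ diagonal and complex, hence an element of $\mathfrak t$. The scalar matrix $z=2^{-1/2}(1+\mathbf k)I$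 satisfies $z\mathbf iz^{-1}=\mathbf j$, so $\mathfrak a=z\mathfrak tz^{-1}=\{\mathrm{diag}(\mathbf j\varphi_a)\}$ is a maximal abelian subspace of $\mathfrak p$. Theorem~\ref{thm:cartan} gives $\mathrm{Sp}(n)=\mathrm U(n)\,z\Delta z^{-1}\,\mathrm U(n)$.

The group $\mathrm U(n)$ is not semisimple, so by Proposition~\ref{prop:C}(ii) it cannot serve in Lemma~\ref{lem:prod}; we cover it by conjugates of $\mathrm{SU}(n)$ inside $\mathrm{Sp}(n)$. Let $\Delta'\subset \mathrm{SU}(n)$ be the image under $\exp$ of the hyperplane $\sum_a\varphi_a=0$. Conjugation by $w=\mathrm{diag}(\mathbf j,1,\dots,1)$ changes the sign of $\varphi_1$, so $\Delta''=w\Delta'w^{-1}$ is the image of the hyperplane $-\varphi_1+\varphi_2+\dots+\varphi_n=0$. Two distinct hyperplanes span $\mathbb R^n$, so $\Delta=\Delta'\Delta''=\Delta''\Delta'$. Every complex number of modulus $1$ is the determinant of an element of $\Delta$, so $\mathrm U(n)=\Delta\,\mathrm{SU}(n)$. Therefore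
\[
\mathrm U(n)=\Delta''\,\mathrm{SU}(n)\subset w\,\mathrm{SU}(n)w^{-1}\cdot \mathrm{SU}(n),\qquad z\Delta z^{-1}\subset z\,\mathrm{SU}(n)z^{-1}\cdot zw\,\mathrm{SU}(n)(zw)^{-1}.
\]
Lemma~\ref{lem:prod} with four conjugates of $\mathrm{SU}(n)$ and $\ell=6$ gives $\mathcal K(12k_*,\eta_*/96)$.

\emph{The exceptional algebras.} There are five, so any bound for each is enough. Let $G$ be a compact connected group with simple Lie algebra $\mathfrak g$. A root of $\mathfrak g$ gives a subalgebra $\mathfrak l\cong\mathfrak{su}(2)$. Since $\mathrm{SU}(2)$ is simply connected, $\mathfrak l$ is the Lie algebra of the image $G_0$ of a homomorphism $\mathrm{SU}(2)\to G$. This is a closed subgroup with Lie algebra $\mathfrak{so}(3)$, so it has $\mathcal K(2k_*,\eta_*/4\sqrt{k_*})$ by the first paragraph. The span of the subspaces $\mathrm{Ad}(g)\mathfrak l$, $g\in G$, is nonzero and $\mathrm{Ad}(G)$-invariant, hence a nonzero ideal, hence $\mathfrak g$. Choose $g_1,\dots,g_j$ with $\sum_i\mathrm{Ad}(g_i)\mathfrak l=\mathfrak g$, and let $G_i=g_iG_0g_i^{-1}$. The product map $G_1\times\dots\times G_j\to G$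 has differential $(X_1,\dots,X_j)\mapsto\sum_iX_i$ at the identity, which is onto, so its image contains an open neighborhood $U=U^{-1}$ of $1$. The union of the increasing open sets $U^a$, $a\ge1$, is an open subgroup, hence all of the connected group $G$, and by compactness $G=U^a$ for some $a$. Lemma~\ref{lem:prod} applies with $\ell=ja$.

Taking the largest size and the smallest constant among the three families and the five exceptional groups gives the required pair $(k,\eta)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Emmanuel Breuillard and Alexander Lubotzky, \emph{Expansion in simple groups}, arXiv:1807.03879 (2018).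

\bibitem{Hel}
Helgason, \emph{Differential Geometry, Lie Groups, and Symmetric Spaces}.

\bibitem{Kas}
M. Kassabov, \emph{Symmetric groups and expander graphs}, Invent. Math. \textbf{170} (2007).

\end{thebibliography}
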